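# Free groups, closed permutation groups and Cohen reals

## 1. The automorphisms of $\overline{\mathbb F}_p$

Let $p$ be a prime, let $K=\overline{\mathbb F}_p$, and let $F(x)=x^p$ be the Frobenius automorphism. Let $K_m\subseteq K$ be the subfield with $p^m$ elements. Then $K$ is the union of the chain $K_{1!}\subseteq K_{2!}\subseteq K_{3!}\subseteq\cdots$. On $K_{m!}$ every automorphism is a power $F^{a}$, with $a$ determined modulo $m!$. So an automorphism of $K$ is the same thing as a coherent sequence $(a_m)_{m\ge1}$:
$$a_m\in\mathbb Z/m!,\qquad a_{m+1}\equiv a_m \pmod{m!},$$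
and composition is addition of sequences. Each $a_m$ has $m+1$ lifts to level $m+1$, so $|\mathrm{Aut}(K)|=2^{\aleph_0}$. We have a countable field with continuum many automorphisms.

Is this group free? There is no torsion to help us say no. Suppose $k\ge1$ and $ka_m\equiv0\pmod{m!}$ for all $m$. Fix $N$ and put $m=N+k$. Then $k\mid m!$, so $a_m$ is divisible by $m!/k$, and $N!\,k$ divides $N!\,k!$, which divides $m!$. Hence $N!$ divides $a_m$, and $a_N\equiv a_m\equiv0\pmod{N!}$. So the sequence is zero.

The quick answer is that $\mathrm{Aut}(K)$ is abelian and uncountable, while an abelian free group is trivial or infinite cyclic. Commutativity is an accident of this field, so let us look for a reason that does not depend on it.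

The automorphisms $F^{j!}$ converge pointwise to the identity: if $x\in K_m$, then $F^{j!}(x)=x$ for all $j\ge m$. Suppose $\varphi:\mathrm{Aut}(K)\to N$ is a homomorphism into a free group with word length $\ell$. Put $c_j=\ell(\varphi(F^{j!}))$ and
$$k_i=i+1+\sum_{j\le i}c_j\qquad(i<\omega).$$
We want elements $x_i$ with $x_i=F^{i!}x_{i+1}^{k_i}$, that is, we want to make sense of
$$x_0=F^{0!}\bigl(F^{1!}\bigl(F^{2!}(\cdots)^{k_2}\bigr)^{k_1}\bigr)^{k_0}.$$
In terms of coherent sequences, let
$$(x_i)_m=\sum_{j=i}^{m-1}k_ik_{i+1}\cdots k_{j-1}\,j!\ \bmod m!\,,$$
an empty sum being $0$. Passing from $m$ to $m+1$ adds a multiple of $m!$ (or nothing), so this is coherent. For $m>i$ we read off $(x_i)_m=i!+k_i(x_{i+1})_m$; for $m\le i$ both sides are $0$ modulo $m!$. So $x_i=F^{i!}x_{i+1}^{k_i}$ for every $i$.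

Now measure lengths. In a free group $\ell(a^k)\ge\max(k,\ell(a))$ for $a\ne1$, $k\ge1$ (we check this in Section 3). With $X_i=\varphi(x_i)$ we have $X_{i+1}^{k_i}=\varphi(F^{i!})^{-1}X_i$, so
$$\ell(X_i)\ge\ell(X_{i+1}^{k_i})-c_i\ge\ell(X_{i+1})-c_i,$$
and if $X_{j+1}\ne1$ then even $\ell(X_j)\ge k_j-c_j$. So $X_{j+1}\neq 1$ implies $\ell(X_0)\ge k_j-\sum_{i\le j}c_i=j+1$. For $j\ge\ell(X_0)$ this is impossible, so $X_{j+1}=1$ for all such $j$, and then $\varphi(F^{j!})=X_jX_{j+1}^{-k_j}=1$ for all large $j$. Since free groups have no torsion, $\varphi(F)=1$.

The same computation works for any automorphism $\sigma=(a_m)_m$ in place of $F$: take $c_j=\ell(\varphi(\sigma^{j!}))$ and the sequences $(a_m\cdot(x_i)_m)_m$. Every homomorphism from $\mathrm{Aut}(K)$ to a free group is trivial.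

Three things were used: a sequence of group elements converging to $1$; the existence of the infinite nested word inside the group; and the growth of lengths of powers in a free group. Commutativity entered only in writing down the nested word.

For a field of infinite cardinality $\lambda$, automorphisms are permutations of a set of size $\lambda$, so $|\mathrm{Aut}(K)|\le2^\lambda$. In our example the bound is attained with $\lambda=\aleph_0$, and the group is far from free. How much of this survives for larger $\lambda$?

## 2. Cardinals with $\lambda^{\aleph_0}=\lambda$ and cardinals with $\lambda^{\aleph_0}>\lambda$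

The following result is quoted from the literature; we use it as a black box, and only in Section 7.

**Background theorem.** *If $\lambda=\lambda^{\aleph_0}$ and $p$ is $0$ or a prime, then there is a field of cardinality $\lambda$ and characteristic $p$ whose automorphism group is a free group of cardinality $2^\lambda$.*

So for $\lambda=2^{\aleph_0}$, for instance, the largest conceivable automorphism group can be free. If $\mathrm{cf}(\lambda)=\omega$, then $\lambda^{\aleph_0}>\lambda$ by König's theorem and the background theorem says nothing. If $\mathrm{cf}(\lambda)>\omega$, it applies or not depending on cardinal arithmetic. It does not apply to $\lambda=\aleph_1$ when $2^{\aleph_0}>\aleph_1$. The question, taken from Philipp Lücke and Saharon Shelah, "Free groups and automorphism groups of infinite fields", arXiv:1211.6891 (2012), is: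

> Is it consistent with ZFC that there is a cardinal $\lambda$ of uncountable cofinality such that no free group of cardinality $2^\lambda$ is isomorphic to the automorphism group of a field of cardinality $\lambda$?

We refer to the displayed condition on $\lambda$ as *the property in the question*. The answer is **yes**, relative to ZFC alone: every model of ZFC has a c.c.c. (Cohen) forcing extension in which $\lambda=\aleph_1$ has it. Here $\mathrm{Fn}(A,Z)$ is the set of finite partial functions from $A$ to $Z$ ordered by reverse inclusion. The terms "closed" and "normed group" are explained in Section 3.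

**Theorem A.** *Let $V\models\mathrm{ZFC}$, let $\kappa$ be an uncountable cardinal in $V$, and let $G$ be $\mathrm{Fn}(\kappa\times\omega,2)$-generic over $V$. In $V[G]$, for every infinite cardinal $\lambda$ with $(2^\lambda)^V<\kappa$: if $\Gamma\le\mathrm{Sym}(\lambda)$ is closed and $|\Gamma|>(2^\lambda)^V$, then $\Gamma$ does not embed into any normed group. In particular $\Gamma$ is not free. Since $2^\lambda\ge2^{\aleph_0}\ge\kappa>(2^\lambda)^V$ in $V[G]$, no free group of cardinality $2^\lambda$ is isomorphic to the automorphism group of a field (or of any finitary first-order structure) of cardinality $\lambda$.*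

Taking $\lambda=\aleph_1$ and $\kappa=((2^{\aleph_1})^+)^V$ answers the question.

**Theorem B.** *(1) Let $V\models\mathrm{GCH}$ and $\mathrm{cf}(\kappa)>\omega$ in Theorem A, so that $2^{\aleph_0}=\kappa$ in $V[G]$. Let $\lambda$ be a cardinal of uncountable cofinality in $V[G]$. If $\lambda^+<2^{\aleph_0}$, then $\lambda$ has the property in the question. If $\lambda\ge2^{\aleph_0}$, then it does not.*

*(2) (ZFC) If $\mathrm{cf}(\lambda)>\omega$ and $\lambda$ has the property in the question, then $\lambda<2^{\aleph_0}$, or the Singular Cardinals Hypothesis fails at some singular $\theta<\lambda$ of cofinality $\omega$.*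

The case $\lambda^+=2^{\aleph_0}$ of (1) is not treated. Also, no claim is made about the stronger property that no field of cardinality $\lambda$ has a free automorphism group of cardinality $>\lambda$. Theorem B describes the range of the phenomenon and is not needed for the answer.

## 3. Closed groups, norms, the number $\mathfrak d$, and forcing facts

**Closed permutation groups.** $\mathrm{Sym}(X)$ carries the topology of pointwise convergence. A subgroup $\Gamma\le\mathrm{Sym}(X)$ is closed iff every $\pi\in\mathrm{Sym}(X)$ that agrees on each finite subset of $X$ with some element of $\Gamma$ belongs to $\Gamma$. The automorphism group of a finitary first-order structure on $X$, for example of a field, is closed: whether $\pi$ preserves a given relation or operation is checked on finitely many points at a time. By contrast, the group of finitely supported permutations of $\omega$ is not closed: every permutation of $\omega$ agrees on any given finite set with a finitely supported one.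

We write $g_n\to g$ if for each $x\in X$, $g_n(x)=g(x)$ for all but finitely many $n$. If $a_n\to a$ and $b_n\to b$, then $a_nb_n\to ab$: for large $n$ we have $b_n(x)=b(x)$ and $a_n(b(x))=a(b(x))$.

**Norms.** A *norm* on a group $N$ is a map $\ell:N\to\omega$ with $\ell(1)=0$, $\ell(a^{-1})=\ell(a)$, $\ell(ab)\le\ell(a)+\ell(b)$, and
$$\ell(a^k)\ge\max(k,\ell(a))\qquad\text{for }a\ne1,\ k\ge1 .$$
A group with a norm is *normed*. Free groups with word length are normed: the first three conditions are clear, and if $w\ne1$ is written in reduced form as $ucu^{-1}$ with $c\ne1$ cyclically reduced, then $uc^ku^{-1}$ is reduced, so $|w^k|=2|u|+k|c|\ge\max(k,|w|)$. For $\mathbb Z$ this is the absolute value. Not every group has a norm. If $a\ne1$ and $a^k=1$ with $k\ge 1$, then $0=\ell(a^k)\ge k$ is absurd, so normed groups are torsion-free. And $\mathbb Q$ has no norm, since $1$ is $k$ times $1/k$, which would give $\ell(1)\ge k$ for every $k$.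

**Domination.** A function $e:\omega\to\omega$ *dominates* $\Psi:\omega\to\omega$ if $\Psi(m)\le e(m)$ for all but finitely many $m$. $\mathfrak d$ is the least size of a family of functions such that every $\Psi:\omega\to\omega$ is dominated by one of its members. Always $\mathfrak d>\aleph_0$: given $e_0,e_1,\dots$, the function $\Psi(m)=1+\max_{i\le m}e_i(m)$ is dominated by no $e_i$.

**Forcing facts.** A generic filter for $\mathrm{Fn}(A,Z)$ is identified with the total function that is its union. We use these textbook facts about a ground model $M$ of ZFC.

- $\mathrm{Fn}(A,2)$ is c.c.c. in $M$, so it preserves cardinals and cofinalities.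
- If $A=A_1\sqcup A_2$ in $M$ and $H$ is $\mathrm{Fn}(A,Z)$-generic over $M$, then $H\restriction A_1$ is $\mathrm{Fn}(A_1,Z)$-generic over $M$ and $H\restriction A_2$ is $\mathrm{Fn}(A_2,Z)$-generic over $M[H\restriction A_1]$ (product lemma; conditions are finite, so $\mathrm{Fn}(A_2,Z)$ is the same in both models). Similarly, factors of a generic for a product are generic.
- Every subset of $S\in M$ in the extension has a nice name, given by one antichain for each element of $S$.

## 4. Infinite nested words and $\mathfrak d$

For a general closed $\Gamma$ and $g_n\to1$ in $\Gamma$, can we form the infinite nested word? Already the plain infinite product can fail. On $\omega$ let $g_n$ be the transposition of $n$ and $n+1$. Then $g_n\to1$, and each value of $P_j=g_0g_1\cdots g_j$ stabilizes. For $j\ge n$, the letters $g_j,\dots,g_{n+1}$ fix $n$, then $g_n$ sends $n$ to $n+1$, and $g_{n-1},\dots,g_0$ fix $n+1$. So the pointwise limit is $n\mapsto n+1$, which is not a permutation. The inverses $P_j^{-1}$ do not stabilize at $0$.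

The cure is to pass to a sparse subsequence, so sparse that later letters fix every point that earlier letters could have visited. For countable $X$ one can meet the demands of the points one after another. For uncountable $X$ each $y\in X$ imposes its own growth rate on the subsequence, and a function exceeding all these rates almost everywhere need not exist. The saving observation is that each $y$ needs a gap that is long enough *only infinitely often*. What is required is then a function not dominated by any of $|X|$ given ones, and such a function exists as soon as $|X|<\mathfrak d$.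

**Proposition 1 (ZFC).** *Let $X$ be infinite with $|X|<\mathfrak d$, let $\Gamma\le\mathrm{Sym}(X)$ be closed, and let $g_n\in\Gamma$ with $g_n\to1$. Let $\varphi:\Gamma\to N$ be a homomorphism into a normed group. Then $\varphi(g_n)=1$ for all but finitely many $n$. Hence if $g_n\ne1$ for all $n$, then $\Gamma$ does not embed into a normed group.*

The last sentence follows from the first, since an embedding has $\varphi(g_n)\ne1$ for all $n$. Suppose the first fails. A subsequence of $(g_n)$ still converges to $1$, so we may assume that $\varphi(g_n)\ne1$ for all $n$.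

**Step 1: finite nested words.** This step sets up the finite approximations, with exponents as in Section 1, before the subsequence is known. All finite sequences $s=(n_0<\dots<n_{m-1})$ of natural numbers are strictly increasing. Put
$$k(n_0,\dots,n_i)=i+1+\sum_{j\le i}\ell(\varphi(g_{n_j})).\tag{1}$$
For $s$ of length $m$ define words in the letters $g_n$ and a letter $z$ by
$$w^s_m(z)=z,\qquad w^s_i(z)=g_{n_i}\cdot w^s_{i+1}(z)^{k(n_0,\dots,n_i)}\quad(i<m),$$
and put $x^s_i=w^s_i(1)\in\Gamma$. For $s=(n_0,n_1)$, for instance, $w_0^s(z)=g_{n_0}\bigl(g_{n_1}z^{k(n_0,n_1)}\bigr)^{k(n_0)}$.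

Let $s'$ end-extend $s$, where $s$ has length $m$. Then
$$w_i^{s'}(z)=w_i^s\bigl(w_m^{s'}(z)\bigr)\qquad(i\le m).\tag{2}$$
This is clear for $i=m$. If it holds for $i+1\le m$, it holds for $i$, because the exponent $k(n_0,\dots,n_i)$ depends only on $(n_0,\dots,n_i)$ and so is the same for $s$ and $s'$. Putting $z=1$ gives $x_i^{s'}=w_i^s(x_m^{s'})$. Moreover $x_m^{s'}$ is a (possibly empty) product of elements $g_n$ with $n$ among the entries of $s'$ that are not in $s$.

**Step 2: the growth rate demanded by a point.** This step records how far along the sequence we must go so that the new letters do not disturb the computation at $y$. For $y\in X$ and $s$ of length $m$ let $E(y,s)$ be the finite set consisting of $y$ and all points visited when the words $w_i^s(z)$ and $w_i^s(z)^{-1}$, $i\le m$, are applied to $y$ letter by letter from the right, with $z$ acting as the identity. Since $g_n\to1$ and $E(y,s)$ is finite, there is a least $k=:\psi_y(s)$ such that every $g_n$ with $n\ge k$ fixes $E(y,s)$ pointwise. Let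
$$e_y(m)=\max\{\psi_y(s): s\text{ has all entries}\le m\},$$
a maximum over finitely many $s$. The function $e_y$ is nondecreasing.

**Step 3: choice of the subsequence.** We choose one subsequence that has infinitely many long gaps from the point of view of each $y$. The family $\{e_y\circ e_y:y\in X\}$ has size less than $\mathfrak d$, so some $\Psi:\omega\to\omega$ is dominated by none of its members. We may replace $\Psi(m)$ by the larger value $m+1+\sum_{i\le m}\Psi(i)$; the new function is still dominated by none of them. So we may assume that $\Psi$ is strictly increasing and $\Psi(m)>m$. Put $n_0=0$ and $n_{j+1}=\Psi(n_j)$.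

*Claim.* For each $y\in X$ there are infinitely many $j$ with $e_y(n_j)\le n_{j+1}$.

Otherwise there is $j_0$ with $n_{j+1}<e_y(n_j)$ for all $j\ge j_0$. Let $m\ge n_{j_0}$ and choose $j\ge j_0$ with $n_j\le m<n_{j+1}$. As $\Psi$ and $e_y$ are nondecreasing,
$$\Psi(m)\le\Psi(n_{j+1})=n_{j+2}<e_y(n_{j+1})\le e_y(e_y(n_j))\le e_y(e_y(m)).$$
So $e_y\circ e_y$ dominates $\Psi$, a contradiction. (The composition appears because $m$ lies somewhere inside a gap while $\Psi(m)$ is only bounded by the end of the next one.)

**Step 4: the nested words converge.** We show that the infinite nested word exists in $\Gamma$. Let $s_j=(n_0,\dots,n_{j-1})$. Fix $y$ and $i$, and by the claim choose $j\ge\max(i,1)$ with $e_y(n_{j-1})\le n_j$. The entries of $s_j$ are $\le n_{j-1}$, so $\psi_y(s_j)\le e_y(n_{j-1})\le n_j$. Hence every $g_{n_l}$ with $l\ge j$ fixes $E(y,s_j)$ pointwise.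

Let $j'\ge j$ and $t=x_j^{s_{j'}}$. By Step 1, $t$ is a product of elements $g_{n_l}$ with $j\le l<j'$, so $t$ and $t^{-1}$ fix $E(y,s_j)$ pointwise. By (2), $x_i^{s_{j'}}=w_i^{s_j}(t)$. Apply this element, or its inverse, to $y$ letter by letter. By induction along the word, the current point is the one visited when $z$ acts as the identity: whenever a letter $z^{\pm1}$, now standing for $t^{\pm1}$, is applied, the current point lies in $E(y,s_j)$ and is fixed. So $x_i^{s_{j'}}$ and its inverse act on $y$ exactly as $x_i^{s_j}$ and its inverse do. One good gap freezes the computation at $y$ for ever.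

Therefore $x_i^{s_j}(y)$ and $(x_i^{s_j})^{-1}(y)$ are eventually constant in $j$, for all $y$ and $i$. Call the limits $x_i(y)$ and $x_i'(y)$. If $w=x_i(y)$, then for large $j$ we have $x_i^{s_j}(y)=w$ and $x'_i(w)=(x_i^{s_j})^{-1}(w)=y$; symmetrically $x_i(x_i'(y))=y$. So $x_i\in\mathrm{Sym}(X)$ and $x_i^{s_j}\to x_i$. On each finite set $x_i$ agrees with some $x_i^{s_j}\in\Gamma$, so $x_i\in\Gamma$ as $\Gamma$ is closed.

Put $h_i=g_{n_i}$ and $k_i=k(n_0,\dots,n_i)$. For $j>i$ we have $x_i^{s_j}=h_i(x_{i+1}^{s_j})^{k_i}$, and since products of convergent sequences converge to the product,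
$$x_i=h_i\,x_{i+1}^{k_i}\qquad(i<\omega).\tag{3}$$

**Step 5: the norm estimate.** We repeat the length count of Section 1. Put $X_i=\varphi(x_i)$ and $\ell_i=\ell(\varphi(h_i))$. From $X_{i+1}^{k_i}=\varphi(h_i)^{-1}X_i$ we get
$$\ell(X_i)\ge\ell(X_{i+1}^{k_i})-\ell_i\ge\ell(X_{i+1})-\ell_i,$$
where the second inequality is trivial if $X_{i+1}=1$ and otherwise holds by the norm axiom, as $k_i\ge1$. If $X_{j+1}\ne1$, then also $\ell(X_j)\ge k_j-\ell_j$, and so, using (1),
$$\ell(X_0)\ge\ell(X_j)-\sum_{i<j}\ell_i\ge k_j-\sum_{i\le j}\ell_i=j+1 .$$
Hence $X_{j+1}=1$ for all $j\ge\ell(X_0)$, and therefore $\varphi(h_j)=X_jX_{j+1}^{-k_j}=1$ for all $j>\ell(X_0)$. This contradicts $\varphi(g_n)\ne1$ for all $n$ and proves Proposition 1. $\square$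

**Example (the countable case).** Let $\Gamma\le\mathrm{Sym}(\omega)$ be closed and uncountable. For each $n$ there are only countably many possibilities for $g\restriction n$, so two distinct elements $g,h$ of $\Gamma$ agree on $\{0,\dots,n-1\}$, and $g_n=g^{-1}h\ne1$ fixes $\{0,\dots,n-1\}$ pointwise. Then $g_n\to1$, and as $\aleph_0<\mathfrak d$, Proposition 1 shows that $\Gamma$ does not embed into a normed group. In particular $\lambda=\aleph_0$ has the property in the question, in ZFC; its cofinality is of course countable.

## 5. Convergent sequences from a Cohen name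

Now let $\lambda=\aleph_1$ and try to repeat the example. Making $\mathfrak d$ large is easy: add many Cohen reals. The trouble is the sequence. Pigeonhole still produces, for every finite $a\subseteq X$, a nontrivial element of a large $\Gamma$ fixing $a$ pointwise. But an uncountable $X$ is not exhausted by an $\omega$-chain of finite sets, and these elements need not arrange themselves into a sequence.

**Example (nondiscrete, but no convergent sequences).** Let $X$ be the disjoint union of the groups $(\mathbb Z/2)^\alpha$, $\alpha<\omega_1$, and let $\Gamma=(\mathbb Z/2)^{\omega_1}$ act on $X$ by $g\cdot x=x+g\restriction\alpha$ for $x\in(\mathbb Z/2)^\alpha$. The action is faithful. A point in the $\alpha$-th component is moved by $g$ iff $g\restriction\alpha\ne0$.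

The group is closed. Let $\pi$ agree on each finite set with an element of $\Gamma$. With $h_\alpha=\pi(0_\alpha)$, looking at the pairs $\{x,0_\alpha\}$ gives $\pi(x)=x+h_\alpha$ on the $\alpha$-th component, and looking at $\{0_\alpha,0_\beta\}$ for $\alpha<\beta$ gives $h_\beta\restriction\alpha=h_\alpha$. So $\pi$ is given by $\bigcup_\alpha h_\alpha$.

Every finite set of points is fixed by some $g\ne1$: take $g$ nonzero only at one large coordinate. But if $g_n\ne1$ for all $n$, let $\alpha_n$ be least with $g_n(\alpha_n)\ne0$ and $\alpha=\sup_n\alpha_n+1<\omega_1$. Then every $g_n$ moves every point of the $\alpha$-th component, so $g_n\not\to1$. Since $|X|=2^{\aleph_0}$, under CH this is a closed group of size $2^{\aleph_1}$ on a set of size $\aleph_1$.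

So cardinality and closedness alone do not give a convergent sequence, and we must use that we live in a Cohen extension. If $\Gamma$ contains an element $f$ that is new over a model $W$ knowing $\Gamma$, then $f$ has a name $\dot f\in W$. We evaluate the *same name* at other generics $H_n$ that agree with the given generic on more and more coordinates. Each value $f(x)$ depends on finitely many coordinates, so the evaluations converge to $f$; they all lie in $\Gamma$ because this is forced; and they differ from $f$ because $f$ is new.

**What it means that $W$ knows $\Gamma$.** For any $R\subseteq\bigcup_nX^n\times X^n$ put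
$$\Gamma_R=\{\pi\in\mathrm{Sym}(X):(a,\pi(a))\in R\text{ for all finite tuples }a\text{ from }X\}.$$
If $\Gamma\le\mathrm{Sym}(X)$ is closed and $R=\{(a,b)\in\bigcup_nX^n\times X^n: b=g(a)\text{ for some }g\in\Gamma\}$ is its orbit relation, then $\Gamma=\Gamma_R$. The inclusion $\subseteq$ is clear. Conversely, if $\pi\in\Gamma_R$, then on each finite set $\pi$ agrees with an element of $\Gamma$, so $\pi\in\Gamma$. For $\Gamma=\mathrm{Sym}(X)$ with $X$ infinite, $R$ consists of the pairs $(a,b)$ of tuples of the same length with $a_i=a_j\iff b_i=b_j$, since a finite partial injection of $X$ extends to a permutation. The statement "$f\in\Gamma_R$" is absolute between transitive models containing $f,R,X$: it quantifies only over elements of $X$ and finite tuples. So a model may contain the code $R$ without containing all of $\Gamma$.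

**Lemma 2.** *Let $W$ be a transitive model of ZFC with $X,R,B\in W$, $R\subseteq\bigcup_nX^n\times X^n$ and $B$ infinite. Let $\dot f\in W$ be an $\mathrm{Fn}(B,2)$-name and suppose that $p_0\in\mathrm{Fn}(B,2)$ forces over $W$ that $\dot f\in\Gamma_R$ and $\dot f\ne\check g$ for every $g\in({}^XX)^W$. Let*
$$\mathbb K=\mathrm{Fn}(B,2)\times\mathrm{Fn}(B,\omega)\times\mathrm{Fn}(B\times\omega,2),$$
*and let $(H,r,D)$ be $\mathbb K$-generic over $W$ with $p_0\subseteq H$ and $r(z)=0$ for $z\in\mathrm{dom}\,p_0$. For $n<\omega$ let*
$$H_n(z)=\begin{cases}H(z)&\text{if }r(z)\le n,\\ D(z,n)&\text{otherwise.}\end{cases}$$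
*Then $H$ and all $H_n$ are $\mathrm{Fn}(B,2)$-generic over $W$ and contain $p_0$. For $f=\dot f^{H}$ and $f_n=\dot f^{H_n}$ we have $f,f_n\in\Gamma_R$, $f_n\to f$, and $f_n\ne f$ for all $n$.*

The function $r$ says at which stage a coordinate is frozen; $D(\cdot,n)$ supplies fresh values for the coordinates not yet frozen at stage $n$. For a concrete picture take $B=\omega$, $X=\omega\times2$, let $R$ be the orbit relation, as computed in $W$, of the group of permutations preserving each pair $\{z\}\times2$, and let $f$ swap the pair at $z$ iff $H(z)=1$. Then $f^{-1}f_n$ swaps the pair at $z$ iff $H(z)\ne H_n(z)$, which requires $r(z)>n$. Each pair is eventually left alone, but by genericity every $f^{-1}f_n$ swaps some pair.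

Why is $r$ generic, and not chosen in $W$? If $r\in W$ were fixed in advance and $\dot f$ happened to depend only on the coordinates with $r(z)=0$, then all $f_n$ would equal $f$. A finite part of a generic $r$ freezes only finitely many coordinates, and finitely many coordinates never determine $f$.

*Proof.* **Normal conditions.** First we isolate conditions that know exactly a finite part of $H_n$. $H$ is generic as a factor of a product generic, and $H_n\supseteq p_0$ since $H\supseteq p_0$ and $r=0$ on $\mathrm{dom}\,p_0$. Fix $n$. The condition $(p_0,0\restriction\mathrm{dom}\,p_0,\emptyset)$ is in the generic filter, and we work below it. Call $(p,s,d)$ below it *normal* if for some finite $a\supseteq\mathrm{dom}\,p_0$,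
$$\mathrm{dom}\,p=\mathrm{dom}\,s=a,\qquad \mathrm{dom}\,d\cap(B\times\{n\})=a\times\{n\}.$$
Normal conditions are dense below $(p_0,0\restriction\mathrm{dom}\,p_0,\emptyset)$: given $(p,s,d)$, let $a$ be the union of $\mathrm{dom}\,p$, $\mathrm{dom}\,s$ and $\{z:(z,n)\in\mathrm{dom}\,d\}$, and fill in missing values. For a normal condition let $p_n\in\mathrm{Fn}(B,2)$ have domain $a$, with $p_n(z)=p(z)$ if $s(z)\le n$ and $p_n(z)=d(z,n)$ otherwise. Then $(p,s,d)$ forces $p_n\subseteq H_n$. Moreover $p_n\supseteq p_0$, because $s=0$ on $\mathrm{dom}\,p_0$.

**Genericity of $H_n$.** We show that $H_n$ meets every dense $\mathcal E\subseteq\mathrm{Fn}(B,2)$ in $W$. Let $(p,s,d)$ be normal with domain $a$ and choose $q\le p_n$ in $\mathcal E$. For $z\in\mathrm{dom}\,q\setminus a$ put additionally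
$$s(z)=n+1,\qquad d(z,n)=q(z),\qquad p(z)=0 ;$$
none of these values was defined before. The extended condition is normal with domain $\mathrm{dom}\,q$. Its associated function is $q$: on $a$ we have $q=p_n$, and the new coordinates read $d(\cdot,n)=q$. So it forces $q\subseteq H_n$. Such conditions are dense below $(p_0,0\restriction\mathrm{dom}\,p_0,\emptyset)$, so $H_n$ meets $\mathcal E$.

**$f_n\neq f$.** We show that conditions forcing $\dot f^H$ and $\dot f^{H_n}$ to differ at some point are dense. Let $(p,s,d)$ be normal with domain $a$. The condition $p_n$ does not decide all values of $\dot f$. Otherwise, by definability of forcing, the function $g$ of decided values would be in $W$, and $p_n\le p_0$ would force $\dot f=\check g$, contrary to the choice of $p_0$. So there are $x\in X$ and $q,q'\le p_n$ forcing different values of $\dot f(x)$. Let $p^*\le p$ decide $\dot f(x)$; this makes sense since $p\le p_0$. One of $q,q'$, say $q$, decides a value different from the one decided by $p^*$. For $z\in(\mathrm{dom}\,q\cup\mathrm{dom}\,p^*)\setminus a$ put additionally $s(z)=n+1$, let $p(z)=p^*(z)$ if this is defined and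 $0$ otherwise, and let $d(z,n)=q(z)$ if this is defined and $0$ otherwise. The extended condition forces $p^*\subseteq H$. It also forces $q\subseteq H_n$: on $a$ we have $q=p_n$, and at a new $z\in\mathrm{dom}\,q$ we have $r(z)=n+1>n$, so $H_n(z)=D(z,n)=q(z)$. As $H$ and $H_n$ are both generic over $W$, it follows that $\dot f^H(x)\ne\dot f^{H_n}(x)$. By density $f\ne f_n$.

**Convergence and membership.** Let $x\in X$. Some finite $p\subseteq H$ decides $\dot f(x)$. If $n\ge\max r[\mathrm{dom}\,p]$, then $H_n=H$ on $\mathrm{dom}\,p$, so $p\subseteq H_n$ and $f_n(x)=f(x)$. Thus $f_n\to f$. Finally $f,f_n\in\Gamma_R$, since $H$ and $H_n$ are generic and contain $p_0$, and since membership in $\Gamma_R$ is absolute. $\square$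

To use Lemma 2 we need a $\mathbb K$-generic with prescribed finite behavior. It can be read off from Cohen reals.

**Lemma 3.** *Let $W$ be a transitive model of ZFC, let $E,B\in W$ be infinite with $|E|=|B|$ in $W$, and let $p_0\in\mathrm{Fn}(B,2)$. If $c$ is $\mathrm{Fn}(E\times\omega,2)$-generic over $W$, then $W[c]$ contains a triple $(H,r,D)$ that is $\mathbb K$-generic over $W$ with $p_0\subseteq H$ and $r=0$ on $\mathrm{dom}\,p_0$.*

*Proof.* **Splitting $c$.** In $W$ there is a bijection of $E\times\omega$ with the disjoint union of $B$, $B\times\omega$ and $B\times\omega$. So $c$ yields a triple $(H^0,c',D)$ generic over $W$ for $\mathrm{Fn}(B,2)\times\mathrm{Fn}(B\times\omega,2)\times\mathrm{Fn}(B\times\omega,2)$. The middle part must be converted into a function from $B$ to $\omega$: put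
$$r^0(z)=\min\{k:c'(z,k)=1\},$$
which exists by density.

**$(H^0,r^0,D)$ is $\mathbb K$-generic.** Let $\mathcal E\in W$ be dense in $\mathbb K$ and let $(p,t,d)$ be a condition of the triple product. Let $a$ be the finite set of $z$ such that $t(z,k)$ is defined for some $k$. Extending $t$ (fill gaps with $0$ and put a $1$ at the end), we may assume that for each $z\in a$ the function $t(z,\cdot)$ is defined exactly on some $\{0,\dots,m_z\}$ and $t(z,m_z)=1$. For $z\in a$ put $s(z)=\min\{k:t(z,k)=1\}$. Choose $(p_1,s_1,d_1)\le(p,s,d)$ in $\mathcal E$. Extend $t$ to $t_1$ by setting, for $z\in\mathrm{dom}\,s_1\setminus a$, $t_1(z,k)=0$ for $k<s_1(z)$ and $t_1(z,s_1(z))=1$. Then $(p_1,t_1,d_1)\le(p,t,d)$ forces $p_1\subseteq H^0$, $s_1\subseteq r^0$ and $d_1\subseteq D$. By density $(H^0,r^0,D)$ meets $\mathcal E$.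

**Finite modification.** It remains to arrange the prescribed values on $F=\mathrm{dom}\,p_0$. Let $H=p_0\cup H^0\restriction(B\setminus F)$, and let $r$ be $0$ on $F$ and equal to $r^0$ on $B\setminus F$. The triple $(H^0\restriction(B\setminus F),r^0\restriction(B\setminus F),D)$ is generic over $W$ for
$$\mathbb K'=\mathrm{Fn}(B\setminus F,2)\times\mathrm{Fn}(B\setminus F,\omega)\times\mathrm{Fn}(B\times\omega,2),$$
since $\mathbb K'$ is a factor of $\mathbb K$. If $\mathcal E\in W$ is dense in $\mathbb K$, then $\{(p,s,d)\in\mathbb K':(p\cup p_0,\,s\cup0\restriction F,\,d)\in\mathcal E\}$ is dense in $\mathbb K'$. Indeed, given $(p,s,d)\in\mathbb K'$, extend $(p\cup p_0,s\cup0\restriction F,d)$ to a condition in $\mathcal E$; its first two coordinates, restricted to $F$, are still $p_0$ and $0\restriction F$, so the extension has the required form. Hence $(H,r,D)$ meets $\mathcal E$. Clearly $(H,r,D)\in W[c]$. $\square$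

## 6. Large closed groups in the Cohen extension: proof of Theorem A

The forcing $\mathrm{Fn}(\kappa\times\omega,2)$ is c.c.c., so $V$ and $V[G]$ have the same cardinals and cofinalities. For $A\in V$, $A\subseteq\kappa$, write $G_A=G\restriction(A\times\omega)$. By the product lemma $G_A$ is $\mathrm{Fn}(A\times\omega,2)$-generic over $V$, and $G_{\kappa\setminus A}$ is $\mathrm{Fn}((\kappa\setminus A)\times\omega,2)$-generic over $V[G_A]$. We use repeatedly:
$$\begin{gathered}\text{every subset in }V[G]\text{ of a set }S\in V\text{ with }|S|\le\lambda\\ \text{lies in }V[G_A]\text{ for some }A\in V\text{ with }|A|\le\lambda.\end{gathered}\tag{4}$$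
Indeed a nice name for it involves at most $\lambda$ countable antichains of finite conditions, and we let $A$ collect the coordinates below $\kappa$ that occur.

Let $\lambda$ be infinite with $(2^\lambda)^V<\kappa$; in particular $\lambda<\kappa$. In $V[G]$ let $\Gamma\le\mathrm{Sym}(\lambda)$ be closed with $|\Gamma|>(2^\lambda)^V$, and let $R$ be its orbit relation, so $\Gamma=\Gamma_R$.

**Step 1: a small model $W$ that knows $\Gamma$ but misses an element of it.** $R$ is a subset of $\bigcup_n\lambda^n\times\lambda^n$, a set of size $\lambda$ in $V$. By (4), after enlarging $A$ if necessary, there is $A\in V$ with $|A|=\lambda$ and $R\in W:=V[G_A]$. The forcing $\mathrm{Fn}(A\times\omega,2)$ is c.c.c. of size $\lambda$, so it has at most $(\lambda^{\aleph_0})^V$ antichains in $V$, and counting nice names for subsets of $\lambda$ gives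
$$(2^\lambda)^W\le\bigl((\lambda^{\aleph_0})^\lambda\bigr)^V=(2^\lambda)^V .$$
Since $\Gamma\cap W\subseteq({}^\lambda\lambda)^W$, we get $|\Gamma\cap W|\le(2^\lambda)^V<|\Gamma|$ in $V[G]$. So there is $f^*\in\Gamma\setminus W$.

**Step 2: a name for $f^*$ on $\lambda$ coordinates.** This brings us to the situation of Lemma 2. We have $V[G]=W[G_{\kappa\setminus A}]$, and $\mathrm{Fn}((\kappa\setminus A)\times\omega,2)$ is c.c.c. in $W$. A nice name in $W$ for $f^*\subseteq\lambda\times\lambda$ involves at most $\lambda$ conditions. So there is $B_0\in W$, $B_0\subseteq\kappa\setminus A$, $|B_0|=\lambda$ in $W$, such that $f^*=\dot f^{G'}$ for an $\mathrm{Fn}(B_0\times\omega,2)$-name $\dot f\in W$ and $G'=G\restriction(B_0\times\omega)$, which is $\mathrm{Fn}(B_0\times\omega,2)$-generic over $W$. In $W[G']$ we have $f^*\in\Gamma_R$, by absoluteness, and $f^*\notin({}^\lambda\lambda)^W$. So some $p_0\in\mathrm{Fn}(B_0\times\omega,2)$ forces over $W$ that $\dot f\in\Gamma_R$ and $\dot f\ne\check g$ for all $g\in({}^\lambda\lambda)^W$.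

**Step 3: a sequence converging to $1$.** Put $B=B_0\times\omega$ and choose $E\in V$, $E\subseteq\kappa\setminus A$, with $|E|=\lambda$. Then $G_E$ is $\mathrm{Fn}(E\times\omega,2)$-generic over $W$, and $|E|=|B|=\lambda$ in $W$. It does not matter whether $E$ meets $B_0$: only genericity over $W$ counts, and $f^*$ has done its work by giving us $\dot f$ and $p_0$. Lemma 3, applied to $G_E$, gives a $\mathbb K$-generic triple in $W[G_E]\subseteq V[G]$, and Lemma 2 with $X=\lambda$ yields in $V[G]$ elements $f,f_n\in\Gamma_R=\Gamma$ with $f_n\to f$ and $f_n\ne f$ for all $n$. Then $g_n=f^{-1}f_n\in\Gamma\setminus\{1\}$ and $g_n\to1$.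

**Step 4: $\mathfrak d>\lambda$ in $V[G]$.** This is the size hypothesis of Proposition 1. Let $\mathcal F\subseteq{}^\omega\omega$ be a family of at most $\lambda$ functions in $V[G]$. It is coded by a subset of $\lambda\times\omega\times\omega$, so by (4) $\mathcal F\subseteq V[G_{A'}]$ for some $A'\in V$ with $|A'|\le\lambda<\kappa$. Choose $\zeta\in\kappa\setminus A'$. The function $c=G(\zeta,\cdot):\omega\to2$ is $\mathrm{Fn}(\omega,2)$-generic over $V[G_{A'}]$, so it takes the value $1$ infinitely often. Let $u(n)$ be the number of zeros of $c$ between its $n$-th and $(n+1)$-st one. Given $g\in\mathcal F$ and $m<\omega$, every condition extends to one that is defined on an initial segment of $\omega$ and determines a value $u(n)>g(n)$ for some $n\ge m$: fill up to an initial segment, add ones until the next gap to be completed has index $n\ge m$, then add more than $g(n)$ zeros followed by a one. By genericity $u(n)>g(n)$ for infinitely many $n$, so $u$ is not dominated by any $g\in\mathcal F$. Hence no family of size $\le\lambda$ is dominating.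

**Step 5: conclusion.** By Steps 3 and 4, Proposition 1 applies in $V[G]$ with $X=\lambda$: $\Gamma$ does not embed into a normed group. Since free groups are normed, $\Gamma$ is not free.

In $V[G]$ we have $2^\lambda\ge2^{\aleph_0}\ge\kappa>(2^\lambda)^V$, since the functions $G(\zeta,\cdot)$, $\zeta<\kappa$, are pairwise distinct. The automorphism group of a field, or of a finitary first-order structure, of cardinality $\lambda$ is isomorphic to a closed subgroup of $\mathrm{Sym}(\lambda)$: transfer the structure along a bijection of its underlying set with $\lambda$. If this group has cardinality $2^\lambda$, then it is larger than $(2^\lambda)^V$ and so is not free. This proves Theorem A. $\blacksquare$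

With $\lambda=\aleph_1$, whose cofinality is $\omega_1$, and $\kappa=((2^{\aleph_1})^+)^V$, we have $(2^{\lambda})^V<\kappa$, so in $V[G]$ the cardinal $\aleph_1$ has the property in the question.

## 7. Where the property can occur: proof of Theorem B

We use twice that if $\mu$ is a cardinal with $\mathrm{cf}(\mu)>\omega$, then every function $\omega\to\mu$ is bounded below $\mu$, so
$$\mu^{\aleph_0}\le\mu\cdot\sup_{\nu<\mu}\nu^{\aleph_0}\qquad(\nu\text{ ranging over cardinals}).\tag{5}$$
Under GCH this gives $\mu^{\aleph_0}=\mu$, because for $\nu<\mu$ we have $\nu^{\aleph_0}\le2^{\nu\cdot\aleph_0}=(\nu\cdot\aleph_0)^+\le\mu$ (read $\max(\nu,\aleph_0)$ for $\nu\cdot\aleph_0$ if $\nu$ is finite).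

**Part (1), value of the continuum.** The first task is $2^{\aleph_0}=\kappa$ in $V[G]$. We know $2^{\aleph_0}\ge\kappa$. The forcing has size $\kappa$ and is c.c.c., so there are at most $((\kappa^{\aleph_0})^{\aleph_0})^V=(\kappa^{\aleph_0})^V$ nice names for subsets of $\omega$, and $(\kappa^{\aleph_0})^V=\kappa$ by GCH in $V$ and $\mathrm{cf}(\kappa)>\omega$. So $2^{\aleph_0}=\kappa$ in $V[G]$.

**Part (1), below the continuum.** Let $\lambda^+<\kappa$. Since $V\models\mathrm{GCH}$, $(2^\lambda)^V=\lambda^+<\kappa$, and Theorem A shows that $\lambda$ has the property.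

**Part (1), from the continuum on.** Let $\lambda\ge\kappa$ with $\mathrm{cf}(\lambda)>\omega$; the cofinality is the same in $V$. We check $\lambda^{\aleph_0}=\lambda$ in $V[G]$. A function $\omega\to\lambda$ in $V[G]$ has a name given by countably many countable antichains whose elements are labeled by ordinals below $\lambda$. Counting these names,
$$(\lambda^{\aleph_0})^{V[G]}\le\bigl((\kappa\cdot\lambda)^{\aleph_0}\bigr)^V=(\lambda^{\aleph_0})^V=\lambda .$$
So the background theorem, applied in $V[G]$, gives a field of cardinality $\lambda$ whose automorphism group is free of cardinality $2^\lambda$, and $\lambda$ does not have the property.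

**Part (2).** Here we work in ZFC. Recall that SCH holds at a singular $\theta$ if $2^{\mathrm{cf}(\theta)}<\theta$ implies $\theta^{\mathrm{cf}(\theta)}=\theta^+$. Let $\mathrm{cf}(\lambda)>\omega$, let $\lambda$ have the property, and assume $\lambda\ge2^{\aleph_0}$. We look for a singular $\theta<\lambda$ of cofinality $\omega$ at which SCH fails.

By the background theorem $\lambda^{\aleph_0}\ne\lambda$, so $\lambda^{\aleph_0}>\lambda$. By (5) some cardinal $\nu<\lambda$ has $\nu^{\aleph_0}>\lambda$; let $\theta$ be the least such cardinal. Four observations finish the proof.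

- $\theta>2^{\aleph_0}$: if $\nu\le2^{\aleph_0}$, then $\nu^{\aleph_0}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}\le\lambda$.
- If $\nu<\theta$, then $\nu^{\aleph_0}<\theta$: otherwise $\theta\le\nu^{\aleph_0}$, hence $\theta^{\aleph_0}\le\nu^{\aleph_0}\le\lambda$ by minimality of $\theta$, a contradiction.
- $\mathrm{cf}(\theta)=\omega$: if $\mathrm{cf}(\theta)>\omega$, then (5) and the previous item give $\theta^{\aleph_0}\le\theta\cdot\sup_{\nu<\theta}\nu^{\aleph_0}\le\theta<\lambda$, a contradiction. As $\theta>2^{\aleph_0}$ is uncountable, $\theta$ is singular.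
- $2^{\mathrm{cf}(\theta)}=2^{\aleph_0}<\theta$, while $\theta^{\mathrm{cf}(\theta)}=\theta^{\aleph_0}>\lambda\ge\theta^+$.

The last item says that SCH fails at $\theta$. $\blacksquare$
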